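# Source algebras without a unital stable basis

Take a block $b$ of a finite group with defect group $D$, and cut it down to a source algebra $A$, an algebra on which $D$ acts from the left and from the right. Does $A$ have a basis of units that is permuted by both actions of $D$? An equivalent form of the question, the one used here, is whether certain multiplicities attached to subgroups of $D$ are constant on isomorphism classes of the fusion system. When $D$ is abelian the answer is yes, and the proof is short. We begin there, and then see what happens when a fusion map does not extend to $D$.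

## 1. Abelian defect groups: fusion maps that extend to $D$

Throughout, $p$ is a prime, $G$ a finite group, and $\mathcal O$ a complete discrete valuation ring whose residue field $k$ is algebraically closed of characteristic $p$. Modules are finite-dimensional, ${}^xg=xgx^{-1}$, and $c_x$ is conjugation by $x$. Algebras over $\mathcal O$ are finitely generated as $\mathcal O$-modules.

**Idempotent facts.** We use these textbook facts about such algebras.

1. Let $A\to B$ be a surjective algebra homomorphism. A primitive idempotent of $A$ maps to $0$ or to a primitive idempotent. Idempotents of $B$ lift to $A$, primitive ones to primitive ones. Two primitive idempotents of $A$ with nonzero images are conjugate if and only if their images are. If the kernel is nilpotent, no nonzero idempotent is killed.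
2. If $i=xy$ and $i'=yx$ are idempotents with $x\in iAi'$, $y\in i'Ai$, then $i$ and $i'$ are conjugate in $A$ (Krull–Schmidt). Any two primitive decompositions of an idempotent are conjugate.
3. (Rosenberg's lemma.) A primitive idempotent that lies in a sum of ideals lies in one of them.

**The Brauer map.** For a $p$-subgroup $P$, reduction modulo $J(\mathcal O)$ followed by deleting all group elements outside $C_G(P)$ is an algebra homomorphism $\mathrm{Br}_P:(\mathcal OG)^P\to kC_G(P)$. It is surjective, and it factors through the surjection $(\mathcal OG)^P\to (kG)^P$, whose kernel lies in the radical. We write $\mathrm{Br}_P$ also for the map on $(kG)^P$.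

**Definition (points).** A *point* of $P$ on $\mathcal OG$ is a conjugacy class $\gamma$ of primitive idempotents of $(\mathcal OG)^P$ under $((\mathcal OG)^P)^\times$. It is *local* if $\mathrm{Br}_P(\gamma)\ne0$. We write $P_\gamma\le Q_\delta$ if $P\le Q$ and there are $i\in\gamma$, $j\in\delta$ with $ij=ji=i$. For $P_\gamma\le D_\lambda$, the *relative multiplicity* $m(P_\gamma,D_\lambda)=m_{\mathcal OG}(P_\gamma,D_\lambda)$ is the number of idempotents belonging to $\gamma$ in a decomposition of some $j\in\lambda$ into pairwise orthogonal primitive idempotents of $(\mathcal OG)^P$.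

If we define this number for all $\gamma$, it is positive exactly when $P_\gamma\le D_\lambda$. By fact 1 applied to $\mathrm{Br}_P$, *local points of $P$ on $\mathcal OG$ correspond to points of $kC_G(P)$*, that is, to isomorphism types of simple $kC_G(P)$-modules.

*Example 1.* Let $G=S_3$, $p=2$, $P=\langle s\rangle$ of order $2$, and let $z$ have order $3$. Work in $(kG)^P$, which has the same points as $(\mathcal OG)^P$. We have $1=e_0+e_1$ with $e_0=1+z+z^2$ and $e_1=z+z^2$, both central. Since $kGe_0\cong kC_2$ is local, $e_0$ is primitive; $\mathrm{Br}_P(e_0)=1$, so its point is local. Next, $kGe_1\cong M_2(k)$, in which $s$ is a Jordan block of size $2$. The centralizer of that block is local, so $e_1$ is primitive in $(kG)^P$. But $\mathrm{Br}_P(e_1)=0$, so its point is not local. Note that $e_1=z+szs^{-1}$ is a trace from the trivial subgroup.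

*Example 2.* Let $G=S_3$, $p=3$, $D=\langle z\rangle$. The algebra $(kG)^D$ has basis $1,z,z^2,\tau$, with $\tau$ the sum of the transpositions. Here $\ker\mathrm{Br}_D=k\tau$ and $\tau^2=3(1+z+z^2)=0$, while the image $kD$ is local. So $(\mathcal OG)^D$ is local, and $\lambda=\{1\}$ is the only point of $D$. For the trivial subgroup, $1=\tfrac{1+s}2+\tfrac{1-s}2$ with $s$ a transposition. These are two primitive idempotents in two different points, each of multiplicity $1$ under $D_\lambda$.

**Definition (isofusion).** Let $\phi:Q\to P$ be a group isomorphism and $Q_\delta$, $P_\gamma$ pointed groups. Then $\phi$ is an *isofusion* $Q_\delta\to P_\gamma$ if there are $j\in\delta$, $i\in\gamma$, $a\in i(\mathcal OG)j$, $a'\in j(\mathcal OG)i$ with $aa'=i$, $a'a=j$ and $\phi(u)a=au$ for all $u\in Q$.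

**Blocks.** Let $b$ be a block of $\mathcal OG$ with defect group $D$, and let $D_\lambda$ be a defect pointed group, that is, a maximal local pointed group on $\mathcal OGb$. A *source algebra* of $b$ is $A=i\,\mathcal OG\,i$ with $i\in\lambda$, regarded as an interior $D$-algebra. Source algebras are unique up to conjugation. For a $p$-subgroup $P$, a $b$-Brauer pair $(P,f)$ consists of $P$ and a block idempotent $f$ of $kC_G(P)$ with $\mathrm{Br}_P(b)f=f$. The point $\lambda$ determines the block $e_D$ with $\mathrm{Br}_D(\lambda)e_D\ne0$, and for each $P\le D$ there is a unique $e_P$ with $(P,e_P)\le(D,e_D)$. The fusion system $\mathcal F$ on $D$ has as morphisms $P\to Q$ the maps $c_x$ with ${}^x(P,e_P)\le(Q,e_Q)$; it is saturated.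

The following theorem and conjecture are from Laurence Barker, Matthew Gelvin, "Conjectural invariance with respect to the fusion system of an almost-source algebra", arXiv:2103.02426 (2021).

**Theorem (Barker–Gelvin).** The following conditions on $A$ are equivalent.

- (a) For every $\mathcal F$-isomorphism $\phi:Q\to P$ there is a bijective correspondence between the local points $\gamma$ of $P$ on $\mathcal OG$ with $P_\gamma\le D_\lambda$ and the local points $\delta$ of $Q$ on $\mathcal OG$ with $Q_\delta\le D_\lambda$, such that $\gamma\leftrightarrow\delta$ if and only if $\phi$ is an isofusion $Q_\delta\to P_\gamma$. Furthermore, when $\gamma\leftrightarrow\delta$, we have $m(P_\gamma,D_\lambda)=m(Q_\delta,D_\lambda)$.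
- (b) Condition (a) with the word "local" removed.
- (c) $A$ has a unital $D\times D$-stable basis: a basis of units of $A$ that is stabilized by left and right multiplication by $D$.

We call $A$ *uniform* if these hold. If one source algebra of $b$ is uniform, all are. In Example 2, $A=\mathcal OS_3$ and the group elements form the basis in (c), so $A$ is uniform.

**Conjecture.** For any block $b$ of $\mathcal OG$, the source algebras of $\mathcal OGb$ are uniform.

**Theorem 1.** If every $\mathcal F$-isomorphism between subgroups of $D$ extends to an element of $\mathrm{Aut}_{\mathcal F}(D)$ (for example if $D$ is abelian), then the source algebras of $b$ are uniform.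

*Proof.* We verify (a) for an $\mathcal F$-isomorphism $\varphi:Q\to P$.

**Step 1: produce the correspondence.** By assumption $\varphi=c_x|_Q$ with $x\in N_G(D,e_D)$. As $(D,e_D)$ is a maximal Brauer pair, the block $e_D$ of $kC_G(D)$ has defect group $Z(D)$, which is central in $C_G(D)$. So $kC_G(D)e_D$ has a unique simple module. Hence $\lambda$ is the *unique* local point of $D$ with $\mathrm{Br}_D(\lambda)e_D\neq 0$. Now ${}^x\lambda$ is a local point of $D$, and $\mathrm{Br}_D({}^x\lambda)e_D={}^x(\mathrm{Br}_D(\lambda)e_D)\ne0$. Therefore ${}^x\lambda=\lambda$. Conjugation by $x$ carries the local points $\delta$ of $Q$ below $D_\lambda$ bijectively to the local points of $P={}^xQ$ below ${}^x(D_\lambda)=D_\lambda$, and it preserves multiplicities.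

**Step 2: $\varphi$ is an isofusion $Q_\delta\to P_{{}^x\delta}$.** Take $j\in\delta$, $i={}^xj$, $a=xj=ix$, $a'=jx^{-1}=x^{-1}i$. Then $aa'=i$, $a'a=j$, and $\varphi(u)a=xux^{-1}xj=xuj=xju=au$ for $u\in Q$.

**Step 3: there is no other isofusion from $Q_\delta$ along $\varphi$.** Suppose $\varphi$ is an isofusion $Q_\delta\to P_\gamma$ via $(a,a')$ with idempotents $i,j$, and also $Q_\delta\to P_{\gamma'}$ via $(d,d')$ with idempotents $i',j'$. Write $j'=vjv^{-1}$ with $v\in((\mathcal OG)^Q)^\times$ and replace $(d,d')$ by $(dv,v^{-1}d')$. Indeed $dv\cdot v^{-1}d'=i'$, $v^{-1}d'\cdot dv=v^{-1}j'v=j$, and $\varphi(u)dv=duv=dvu$. So we may take $j'=j$. Since $i'$ commutes with $\varphi(u)$,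
$$d'\varphi(u)=d'i'\varphi(u)=d'\varphi(u)i'=d'\varphi(u)dd'=d'dud'=jud'=ujd'=ud'.$$
Hence $\varphi(u)ad'=aud'=ad'\varphi(u)$, so $ad'\in(\mathcal OG)^P$. In the same way $a'\varphi(u)=ua'$ and $da'\in(\mathcal OG)^P$. Moreover $(ad')(da')=aja'=i$ and $(da')(ad')=djd'=i'$. By fact 2, $i$ and $i'$ are conjugate in $(\mathcal OG)^P$, so $\gamma=\gamma'$. This proves (a).

**Step 4: abelian $D$.** Let $D$ be abelian and $\varphi:Q\to P$ an $\mathcal F$-isomorphism. All subgroups of $D$ are fully normalized, so by saturation $\varphi$ extends to a subgroup containing $QC_D(Q)=D$. $\square$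

## 2. What is missing when a fusion map does not extend

In general we have Alperin's fusion theorem: every $\mathcal F$-isomorphism is a composite of restrictions of automorphisms of suitable subgroups $R\le D$ that are $\mathcal F$-centric. The condition in (a) passes to composites, since isofusions compose and Step 3 makes the target point unique. So a sensible first approach is to treat $\varphi=c_x|_Q$ with $Q\le R$ and $x\in N_G(R,e_R)$, and to repeat Step 1 with $R$ in place of $D$.

The first half works. As $R$ is centric, the block $e_R$ of $kC_G(R)$ has central defect group, so exactly one local point $\lambda_R$ of $R$ belongs to $e_R$, and ${}^x\lambda_R=\lambda_R$. Now decompose $j\in\lambda$ in $(\mathcal OG)^R$: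
$$j=(\text{idempotents in }\lambda_R)+(\text{idempotents in non-local points of }R).$$
The first part is carried by $x$ to itself up to conjugacy. The argument stops at the second part. A non-local point $\varepsilon$ of $R$ goes to ${}^x\varepsilon$, and nothing forces ${}^x\varepsilon$ to occur in $j$ as often as $\varepsilon$. Yet an idempotent killed by $\mathrm{Br}_R$ need not be killed by $\mathrm{Br}_Q$ for $Q<R$, so the second part does contribute local points of $Q$. To break uniformity we want a block for which $j$ contains non-local $R$-pieces that contribute to $Q$ but not to ${}^xQ$. Such blocks exist.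

**Theorem 2.** For every prime $p$ and $n\ge1$ there are a finite solvable group $G$, a block $b$ of $\mathcal OG$ with defect pointed group $D_\lambda$ and fusion system $\mathcal F$, and $\mathcal F$-isomorphic subgroups $Q,Q'\le D$, such that there is exactly one local point $\delta$ of $Q$ with $Q_\delta\le D_\lambda$, exactly one local point $\gamma$ of $Q'$ with $Q'_\gamma\le D_\lambda$, and
$$m(Q'_\gamma,D_\lambda)=1,\qquad m(Q_\delta,D_\lambda)=(p-1)^{2n}\ (p\text{ odd}),\qquad m(Q_\delta,D_\lambda)\ge3^n\ (p=2).$$
So (a) fails, the source algebras of $b$ are not uniform, and the conjecture is false. The discrepancy of multiplicities is unbounded for each $p$.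

By the Barker–Gelvin equivalence these blocks also violate (b), and their source algebras have no unital $D\times D$-stable basis.

**Theorem 3.** For every odd $p$ there is a block with $D$ extraspecial of order $p^3$ and exponent $p$ whose source algebras are not uniform. Hence for odd $p$, $p^3$ is the smallest order of a defect group for which uniformity can fail.

The plan is to turn multiplicities into numbers of summands of a module (Sections 3 and 4), to build modules whose summands we control (Sections 5 and 6), and to choose groups (Sections 7 to 9).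

## 3. Counting local points in $kC_G(P)$

For a subgroup $P\le D$ put
$$n_P:=\sum_\gamma m(P_\gamma,D_\lambda),\qquad \gamma\text{ running over the local points of }P.$$
Take $j\in\lambda$ and a primitive decomposition of $j$ in $(\mathcal OG)^P$. Under $\mathrm{Br}_P$ the idempotents in non-local points vanish and the others stay primitive. So $n_P$ is the number of idempotents in a primitive decomposition of $\mathrm{Br}_P(j)$ in $kC_G(P)$. The local points $\gamma$ with $P_\gamma\le D_\lambda$ correspond to the points of $kC_G(P)$ that occur in it, with $m(P_\gamma,D_\lambda)$ as the number of occurrences. Summing the equalities of multiplicities in (a) over the bijection gives: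
$$\text{if (a) holds, then } n_Q=n_{Q'} \text{ whenever } Q,Q' \text{ are } \mathcal F\text{-isomorphic.}\tag{1}$$

## 4. Blocks of $N\rtimes L$ and summands of $W|_P$

**Vertices for $p$-groups.** Let $P$ be a $p$-group and $U$ an indecomposable $kP$-module. By Higman's criterion, $U$ is relatively $T$-projective if and only if $\mathrm{id}_U\in\mathrm{Tr}_T^P(\mathrm{End}_{kT}(U))$. The module $U$ has vertex $P$ if and only if it is not relatively $T$-projective for any $T<P$. Green's indecomposability theorem says that, for $k$ algebraically closed and $p$-groups $T\le D$, induction from $T$ to $D$ preserves indecomposability. Hence an indecomposable $kD$-module with vertex $T$ is induced from $T$, and its dimension is divisible by $|D:T|$. In particular, *an indecomposable $kD$-module of dimension prime to $p$ has vertex $D$*.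

*Example 3.* For $C$ cyclic of order $p$, the Jordan blocks $J_1,\dots,J_{p-1}$ have vertex $C$, and $J_p=kC$ has vertex $1$.

**Hypothesis (H).** $G=N\rtimes L$ with $N$ a $p'$-group. $R\trianglelefteq L$ is a $p$-subgroup with $C_L(R)\le R$, and $D\ge R$ is a Sylow $p$-subgroup of $L$. $W$ is a $kG$-module with $W|_N$ simple, $\rho:kG\to S:=\mathrm{End}_k(W)$ is the representation, and $V_0$ is an indecomposable direct summand of $W|_D$ with vertex $D$.

Let $e\in Z(kN)$ be the primitive central idempotent with $eW=W$. For $l\in L$, ${}^le$ is again a primitive central idempotent of $kN$, and it acts on $W$ as $\rho(l)\rho(e)\rho(l)^{-1}=1$. So ${}^le=e$. As $kN$ is semisimple, $\rho$ restricts to an isomorphism $kNe\cong S$. The idempotent $e$ lifts uniquely to an idempotent $b$ of the commutative algebra $Z(\mathcal ON)$. By uniqueness $b$ is $L$-stable, hence central in $\mathcal OG$.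

**Proposition A.** Assume (H).

1. $b$ is a block of $\mathcal OG$ with defect group $D$. There is a local point $\lambda$ of $D$ on $\mathcal OGb$ such that $D_\lambda$ is a defect pointed group and, for every $P\le D$ with $C_L(P)$ a $p$-group: $n_P$ is the number of indecomposable summands with vertex $P$ in a decomposition of $V_0|_P$, and the number of local points $\gamma$ of $P$ with $P_\gamma\le D_\lambda$ is the number of isomorphism types of these summands.
2. If $W|_R$ has, up to isomorphism, exactly one indecomposable summand with vertex $R$, then conjugation by $x$ lies in $\mathrm{Aut}_{\mathcal F}(R)$ for each $x\in L$. So for $Q\le R$, $c_x:Q\to{}^xQ$ is an $\mathcal F$-isomorphism.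

*Proof.*

**Step 1: the structure of $kGe$.** This step splits the matrix part $S$ off. Write $\bar x$ for the image of $x\in G$ in $G/N=L$. The map $kG\to S\otimes kL$, $x\mapsto\rho(x)\otimes\bar x$, is an algebra homomorphism sending $e$ to $\rho(e)\otimes1=1$. So it induces
$$\Theta:kGe\to S\otimes kL,\qquad xe\mapsto\rho(x)\otimes\bar x.\tag{2}$$
It maps each summand of $kGe=\bigoplus_{l\in L}kNe\,l$ bijectively onto $S\rho(l)\otimes l=S\otimes l$, so $\Theta$ is an isomorphism. A subgroup $P\le L$ acts by conjugation on $kGe$, on $S$ (through $\rho$) and on $kL$. With the diagonal action on $S\otimes kL$, $\Theta$ is equivariant, since $\Theta(ge)=\rho(g)\otimes g$ for $g\in P$. If $\varepsilon$ is the augmentation of $kL$, then $\rho=(\mathrm{id}\otimes\varepsilon)\circ\Theta$ on $kGe$.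

**Step 2: $b$ is a block.** By (2), $Z(kGe)\cong Z(kL)$. We show that the larger algebra $(kL)^R$ is local. The kernel of $\mathrm{Br}_R$ on $(kL)^R$ is spanned by the sums of nontrivial $R$-conjugation orbits on $L$. For $r\in R$, $x\in L$ we have $rxr^{-1}=x(x^{-1}rx)r^{-1}\in xR$. So such an orbit sum maps to $|\text{orbit}|\cdot xR=0$ in $k[L/R]$. The kernel of $kL\to k[L/R]$ is nilpotent because $R$ is a normal $p$-subgroup, so $\ker\mathrm{Br}_R$ is nilpotent. The image is $kC_L(R)=kZ(R)$, which is local. Hence $(kL)^R$ is local, and its subalgebra $Z(kL)$ has only the idempotents $0,1$. So $e$ is primitive in $Z(kG)$. If $b=b_1+b_2$ with orthogonal central idempotents, one of them reduces to $0$ in $kG$; an idempotent in $J(\mathcal O)\mathcal OG$ is $0$. So $b$ is a block.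

**Step 3: Brauer quotients.** This step compares $kC_G(P)$ with something that only sees $W$. For a $P$-algebra $B$ put
$$B(P)=B^P\Big/\sum_{T<P}\mathrm{Tr}_T^P(B^T).$$
The kernel of $\mathrm{Br}_P$ on $(kG)^P$ is $\sum_{T<P}\mathrm{Tr}_T^P((kG)^T)$. Multiplying by the central $P$-fixed idempotent $e$, we find that $(kGe)(P)$ is $kC_G(P)\mathrm{Br}_P(e)$, with $\mathrm{Br}_P$ as the canonical map. It is a direct factor of $kC_G(P)$.

Now compute on the other side of (2). Let $X\subseteq L$ be a $P$-orbit under conjugation with more than one element, $x_0\in X$, and $T<P$ the stabilizer of $x_0$. If $\sum_{x\in X}s_x\otimes x$ is $P$-fixed, then $s_{x_0}$ is $T$-fixed and $s_{gx_0g^{-1}}={}^gs_{x_0}$, so the element equals $\mathrm{Tr}_T^P(s_{x_0}\otimes x_0)$. Thus the part of $(S\otimes kL)^P$ supported outside $C_L(P)$ consists of traces from proper subgroups. The remaining part is $S^P\otimes kC_L(P)$, as $P$ acts trivially on $C_L(P)$. Trace maps respect the $P$-stable decomposition of $S\otimes kL$ into $S\otimes kC_L(P)$ and $S\otimes k[L\setminus C_L(P)]$. So the traces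 that lie in the first part are $\sum_{T<P}\mathrm{Tr}_T^P(S^T)\otimes kC_L(P)$. Hence, as algebras,
$$kC_G(P)\mathrm{Br}_P(e)=(kGe)(P)\cong S(P)\otimes kC_L(P),\tag{3}$$
and the map $\rho_P:(kGe)(P)\to S(P)$ induced by $\rho$ is $\mathrm{id}\otimes\varepsilon$. If $C_L(P)$ is a $p$-group, the augmentation ideal of $kC_L(P)$ is nilpotent. Therefore:
$$\text{if } C_L(P)\text{ is a }p\text{-group, then }\rho_P\text{ is surjective with nilpotent kernel.}\tag{4}$$
By fact 1, $\rho_P$ then preserves points and numbers of primitive idempotents.

**Step 4: points of $S(P)$ are summands with vertex $P$.** We have $S^P=\mathrm{End}_{kP}(W)$, whose primitive idempotents are the projections $\pi_U$ onto indecomposable summands $U$ of $W|_P$; two of them are conjugate exactly when the summands are isomorphic. The sets $\mathrm{Tr}_T^P(S^T)$ are ideals of $S^P$. By Rosenberg's lemma, $\pi_U\mapsto0$ in $S(P)$ if and only if $\pi_U\in\mathrm{Tr}_T^P(S^T)$ for some $T<P$. If $\pi_U=\mathrm{Tr}_T^P(s)$, then $\pi_U=\mathrm{Tr}_T^P(\pi_Us\pi_U)$ with $\pi_Us\pi_U\in\mathrm{End}_{kT}(U)$. So by Higman's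 criterion the condition says that $U$ is relatively $T$-projective for some $T<P$, that is, $U$ does not have vertex $P$. By fact 1:

(5) *Points of $S(P)$ correspond to isomorphism types of summands of $W|_P$ with vertex $P$. For an idempotent $\pi\in S^P$, its image in $S(P)$ is a sum of as many orthogonal primitive idempotents as $\pi W$ has summands with vertex $P$ in a decomposition of $\pi W|_P$.*

**Step 5: the source idempotent acts on $W$ as the projection onto $V_0$.** Let $\pi\in S^D$ be a projection onto $V_0$, and $j\in(kNe)^D$ the idempotent with $\rho(j)=\pi$; it exists because $kNe\cong S$ is $D$-equivariant. As $V_0$ has vertex $D$, $\pi$ has nonzero image in $S(D)$ by (5). This image is $\rho_D(\mathrm{Br}_D(j))$. So $\mathrm{Br}_D(j)\ne0$, and since $j=je$, also $\mathrm{Br}_D(e)\neq0$. Hence $D$ is contained in a defect group of $b$; being a Sylow $p$-subgroup of $G$, it is one.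

Decompose $j$ in $(kGe)^D$ and choose a primitive idempotent $i$ with $ij=ji=i$ and $\mathrm{Br}_D(i)\ne0$. Let $\lambda$ be the point of $D$ on $\mathcal OGb$ that lifts the point of $i$. It is local. A local pointed group above $D_\lambda$ has the form $D_{\lambda'}$ since $D$ is Sylow, and then $\lambda'=\lambda$ since the idempotents in $\lambda'$ are primitive. So $D_\lambda$ is a defect pointed group.

As $C_L(D)\le C_L(R)\le R$ is a $p$-group, (4) shows $\rho_D(\mathrm{Br}_D(i))\ne0$, so $\rho(i)\neq0$. Since $ij=ji=i$, $\rho(i)$ is a nonzero idempotent of $\pi S^D\pi\cong\mathrm{End}_{kD}(V_0)$, which is local. So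
$$\rho(i)=\pi.\tag{6}$$

**Step 6: part 1.** Let $P\le D$ with $C_L(P)$ a $p$-group. By (6), $\rho_P(\mathrm{Br}_P(i))$ is the image of $\pi$ in $S(P)$. By Section 3, $n_P$ and the local points of $P$ below $D_\lambda$ are read from a primitive decomposition of $\mathrm{Br}_P(i)$ in $kC_G(P)\mathrm{Br}_P(e)$. By (4) they can be read from the image of $\pi$ in $S(P)$, and by (5) from $V_0|_P$.

**Step 7: part 2.** If $W|_R$ has exactly one type of summand with vertex $R$, then by (4), (5) with $P=R$ the algebra $kC_G(R)\mathrm{Br}_R(e)$ has exactly one simple module. So $e_R:=\mathrm{Br}_R(e)$ is a single block of $kC_G(R)$, and it is the only block $f$ such that $(R,f)$ is a $b$-Brauer pair. Hence $(R,e_R)\le(D,e_D)$, where $(D,e_D)$ is the pair determined by $D_\lambda$. For $x\in L$ we have ${}^xR=R$ and ${}^xe_R=\mathrm{Br}_R({}^xe)=e_R$. So $c_x\in\mathrm{Aut}_{\mathcal F}(R)$; restrict to $Q$. $\square$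

A remark on what to look for. If $V_0=W|_D$, nothing goes wrong: for $x\in L$ and $Q,{}^xQ\le D$, the action of $x$ on $W$ matches $W|_Q$ with $W|_{{}^xQ}$ along $c_x$, so $n_Q=n_{{}^xQ}$ when $C_L(Q)$ is a $p$-group. A discrepancy needs a $V_0$ that is only a part of $W|_D$ and feels $D$ more than $L$.

## 5. A module with $Y\otimes Y\cong k\,\oplus$ free over a cyclic group

For a cyclic $p$-group $C$ let $J_a$ be the indecomposable $kC$-module of dimension $a\le|C|$. It is unique up to isomorphism, hence self-dual and invariant under twisting by $\mathrm{Aut}(C)$. For $\theta:H\to C$ and a $kC$-module $Y$, let $Y_\theta$ be the restriction of $Y$ along $\theta$.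

Let $c=p$ if $p$ is odd and $c=4$ if $p=2$. Let $q$ be an odd prime with $q\equiv-1\pmod c$, which exists by Dirichlet's theorem; take $q=3$ if $p=2$. Then $q\ne p$. Let $C$ be cyclic of order $c$.

**Lemma B.** There are a $q$-group $E$ with an action of $C$ and a $k[E\rtimes C]$-module $Y$, simple over $E$, with $\dim Y=q$, such that $Y|_C\cong J\oplus(\text{free})$ with $J=J_{c-1}$ faithful for $C$, and $Y|_C\otimes Y|_C\cong k\oplus(\text{free})$.

*Proof.*

**Step 1: the groups.** Let $E=\mathbb F_q^2\times\mathbb F_q$ with $(v,s)(w,t)=(v+w,\,s+t+\tfrac12\omega(v,w))$, $\omega=\det$. Then $SL_2(q)$ acts on $E$ by $(v,s)\mapsto(gv,s)$. The norm-one elements of $\mathbb F_{q^2}^\times$ form a cyclic group of order $q+1$. They act on $\mathbb F_{q^2}\cong\mathbb F_q^2$ by multiplication, with determinant equal to the norm, which is $1$. As $c\mid q+1$, let $C\le SL_2(q)$ be the subgroup of order $c$. Multiplication by an element $\ne1$ fixes no nonzero vector.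

**Step 2: the module over $E$.** The center is $Z(E)=\{(0,s)\}$. Fix a nontrivial character $\zeta:Z(E)\to k^\times$. Identifying $(0,s)$ with the scalar $\zeta(s)$ gives a quotient of $kE$ with basis the images $[v]$ of the $(v,0)$ and product $[v][w]=\zeta(\tfrac12\omega(v,w))[v+w]$. It has dimension $q^2$ and is semisimple because $q\ne p$. Since $[v][w][v]^{-1}=\zeta(\omega(v,w))[w]$, a central element involves only those $[w]$ with $\zeta(\omega(v,w))=1$ for all $v$. If $w\ne0$, then $\omega(\cdot,w)$ is onto $\mathbb F_q$, so this fails. Hence the center is $k$, and the quotient is a matrix algebra of degree $q$. So there is a unique simple $kE$-module $Y$ over $\zeta$, $\dim Y=q$, and the $[v]$ form a basis of $\mathrm{End}_k(Y)$.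

**Step 3: extend to $C$ and compute the square.** As $C$ centralizes $Z(E)$, uniqueness shows that twisting $Y$ by a generator $g$ of $C$ gives a module isomorphic to $Y$. So some $T\in GL(Y)$ satisfies $TxT^{-1}={}^gx$ on $Y$ for $x\in E$. Then $T^c$ commutes with $E$ and is a scalar; rescale to get $T^c=1$. So $Y$ extends to $E\rtimes C$. Conjugation by $C$ permutes the basis $[v]$ of $\mathrm{End}_k(Y)$; it fixes $[0]$ and acts freely on the rest. As Jordan blocks are self-dual,
$$Y\otimes Y\cong\mathrm{End}_k(Y)\cong k\oplus(kC)^{(q^2-1)/c}\quad\text{over }C.\tag{7}$$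

**Step 4: the non-free block, $c=p$.** For a block $J_a$ of $Y|_C$ with $a<p$, the composite of $k\to\mathrm{End}_k(J_a)$, $1\mapsto\mathrm{id}$, with the trace is $a\ne0$. So $k$ is a summand of $\mathrm{End}_k(J_a)$, hence each such block gives a summand $k$ of $\mathrm{End}_k(Y)$. By (7) and Krull–Schmidt there is at most one. Since $q\equiv-1$ mod $p$, there is exactly one and $a=p-1\ge2$. It is nontrivial, hence faithful because $|C|=p$.

**Step 5: the non-free block, $c=4$, $q=3$.** If all blocks of $Y|_C$ had size at most $2$, then $g^2-1=(g-1)^2=0$ on $Y$, and $g^2$ would act trivially on $\mathrm{End}_k(Y)$, which has a free summand: a contradiction. So $Y|_C=J_3$, as $\dim Y=3$. Here $g^2-1=(g-1)^2\ne0$, so $J_3$ is faithful. $\square$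

A tensor product with a free module is free. So (7) gives
$$Y^{\otimes m}|_C\cong k\oplus\text{free}\ (m\ge2\text{ even}),\qquad Y^{\otimes m}|_C\cong J\oplus\text{free}\ (m\text{ odd}).\tag{8}$$

*Example 4.* For $p=3$ take $q=5$: $Y|_C=J_2\oplus J_3$, and $Y\otimes Y=k\oplus(kC)^8$, of dimension $25$. For $p=2$: $J_3\otimes J_3=k\oplus(kC)^2$. As a first use of Proposition A take $L=R=D=C$, $N=E$, $W=Y$, $V_0=J$. Then $n_C=1$ and $n_1=c-1$; multiplicities of different subgroups certainly differ. What we want is a difference for $\mathcal F$-isomorphic subgroups.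

## 6. Tensor induction and the group $N\rtimes L$

**Definition (tensor induction).** Let $H\le L$ and let $M$ be a $kH$-module. Choose representatives $t_x$ of the cosets $x\in L/H$ and write $lt_x=t_{lx}h_x(l)$ with $h_x(l)\in H$. Then $\mathrm{Ten}_H^L(M)=M^{\otimes L/H}$, where $l$ sends $\bigotimes y_x$ to the tensor whose factor at $lx$ is $h_x(l)y_x$. From $ll't_x=t_{ll'x}h_{l'x}(l)h_x(l')$ we get $h_x(ll')=h_{l'x}(l)h_x(l')$, so this is an action.

*Example 5.* $\mathrm{Ten}_1^{C_2}(M)=M\otimes M$ with the swap. For $M=k^2$ with basis $e_1,e_2$ it is a permutation module: $e_1\otimes e_1$, $e_2\otimes e_2$ are fixed, and $e_1\otimes e_2$, $e_2\otimes e_1$ are swapped.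

We need three facts.

- Mackey: for $K\le L$,
$$\mathrm{Ten}_H^L(M)|_K\cong\bigotimes_{t\in K\backslash L/H}\mathrm{Ten}^K_{K\cap{}^tH}({}^tM).\tag{9}$$
Indeed $K$ permutes the tensor factors as it permutes $L/H$. The stabilizer of $tH$ is $K\cap{}^tH$, and $g=t(t^{-1}gt)t^{-1}$ in it acts on the factor at $tH$ as $t^{-1}gt$ acts on $M$.
- $\mathrm{Ten}(M_1)\otimes\mathrm{Ten}(M_2)\cong\mathrm{Ten}(M_1\otimes M_2)$, by regrouping factors.
- If $M$ is a permutation module with a fixed basis element, then so is $\mathrm{Ten}(M)$: pure tensors of basis elements are permuted, and the tensor with the fixed element in every place is fixed. So $k$ is a direct summand of $\mathrm{Ten}(M)$.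

**Construction.** Let $H_a\le L$ and $\eta_a:H_a\to C$ be finitely many subgroups and homomorphisms. Let $L$ act on $E^{L/H_a}$ by $({}^ln)_{lx}={}^{\eta_a(h_x(l))}n_x$; by the identity for $h_x(ll')$ this is an action by automorphisms. Put $N=\prod_aE^{L/H_a}$, a $q$-group and so a $p'$-group. Let $N$ act factor by factor on
$$W=\bigotimes_aY^{\otimes L/H_a},$$
and let $L$ act as on $\bigotimes_a\mathrm{Ten}_{H_a}^L(Y_{\eta_a})$. These fit together: the factor of $l(ny)$ at $lx$ is $\eta_a(h_x(l))(n_xy_x)=({}^ln)_{lx}\,(ly)_{lx}$. So $W$ is a $k[N\rtimes L]$-module with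
$$W|_L=\bigotimes_a\mathrm{Ten}_{H_a}^L(Y_{\eta_a}),$$
and $W|_N$ is simple, being an outer tensor product of simple modules over an algebraically closed field.

For $\eta:H\to C$ write $\eta^t(h)=\eta(t^{-1}ht)$ on ${}^tH$; then ${}^t(Y_\eta)=Y_{\eta^t}$.

## 7. Two characters that agree on $R$ and differ on $D$

We want $W|_R$ to have only $k$ as summand with vertex $R$, so that $L$ acts by fusion. Squares do this: over $R$, $Y_\theta\otimes Y_\theta=k\,\oplus$ (copies of $k[R/\ker\theta]$) when $\theta$ is onto. So one is led to $\mathrm{Ten}_D^L(Y_\psi)\otimes\mathrm{Ten}_D^L(Y_\psi)$ for a surjection $\psi:D\to C$. This is too cheap. The factor at the coset $D$ is $Y_\psi\otimes Y_\psi=k\oplus$ (copies of $k[D/\ker\psi]$), and its only summand of dimension prime to $p$ is $k$. With $V_0=k$ we have $V_0|_P=k$ and $n_P=1$ for all $P$ to which Proposition A applies. The way out is to take two characters that coincide on $R$, where we need a square, and differ on $D$, so that $k$ does not split off.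

**Hypothesis (K).** $R\trianglelefteq L$ is a $p$-subgroup with $C_L(R)\le R$. $D\ge R$ is Sylow in $L$, $|D:R|=p$, $N_L(D)=D$. $\psi,\psi':D\to C$ are homomorphisms with $\psi|_R=\psi'|_R$ surjective onto $C$ and $\ker\psi\ne\ker\psi'$. $Q,Q'\le R$ are nontrivial and $L$-conjugate, $C_L(Q)$ is a $p$-group, $Q\le\ker\psi$, and $\psi|_{Q'}$ is injective.

Assume (K) and apply the Construction to the pairs $(D,\psi),(D,\psi')$. Let $G_1=N\rtimes L$, so $W|_L=\mathrm{Ten}_D^L(Y_\psi)\otimes\mathrm{Ten}_D^L(Y_{\psi'})$.

**Step 1: $W|_R$ (needed for fusion).** As $R\trianglelefteq L$ lies in every ${}^tD$, $R$ acts trivially on $L/D$. Put $\theta_t:=\psi^t|_R=\psi'^t|_R$, surjective onto $C$. By (9) and (7),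
$$W|_R\cong\bigotimes_{tD\in L/D}(Y_{\theta_t}\otimes Y_{\theta_t}),\qquad Y_{\theta_t}\otimes Y_{\theta_t}\cong k\oplus\bigoplus k[R/\ker\theta_t].$$
A tensor product $k[R/T]\otimes k[R/T']$ is a sum of modules $k[R/(T\cap{}^rT')]$. So $W|_R\cong k\oplus\bigoplus k[R/T]$ with all $T<R$. The summands of $k[R/T]$ are relatively $T$-projective, so $W|_R$ has exactly one summand with vertex $R$, namely $k$.

**Step 2: a summand $V_0$ of $W|_D$ with vertex $D$.** The coset $tD$ is fixed by $D$ if and only if $D\le{}^tD$, i.e. $t\in N_L(D)=D$. For $t\notin D$ we have $R\le D\cap{}^tD<D$, so $D\cap{}^tD=R$. By (9) and multiplicativity,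
$$W|_D\cong V\otimes\bigotimes_t\mathrm{Ten}_R^D(Y_{\theta_t}\otimes Y_{\theta_t}),\qquad V:=Y_\psi\otimes Y_{\psi'},$$
with $t$ over representatives of the nontrivial $D$-orbits on $L/D$. Each $Y_{\theta_t}\otimes Y_{\theta_t}$ is a permutation module with a fixed basis element, so $k$ is a summand of each $\mathrm{Ten}$ factor. Thus $V$ is a direct summand of $W|_D$. As $\dim V=q^2$ is prime to $p$, $V$ has an indecomposable summand $V_0$ with $p\nmid\dim V_0$, and by Green's theorem $V_0$ has vertex $D$. So (H) holds.

**Step 3: $\dim V_0\ge2$.** Suppose not. Then $V_0\cong k$, since $D$ is a $p$-group. By Lemma B and Krull–Schmidt, $k$ is a summand of some $A\otimes B\cong\mathrm{Hom}_k(A^*,B)$ with $A\in\{J_\psi,(kC)_\psi\}$ and $B\in\{J_{\psi'},(kC)_{\psi'}\}$. These are indecomposable as $\psi,\psi'$ are surjective. A summand $k$ means: there are $f\in\mathrm{Hom}_{kD}(A^*,B)$ and a $D$-invariant linear form on $\mathrm{Hom}_k(A^*,B)$ that is nonzero at $f$. By the trace pairing the form is $f'\mapsto\mathrm{tr}(hf')$ for a unique $h\in\mathrm{Hom}_k(B,A^*)$, and invariance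 gives $h\in\mathrm{Hom}_{kD}(B,A^*)$. Now $\mathrm{tr}(hf)\ne0$, so $hf\in\mathrm{End}_{kD}(A^*)$ is not nilpotent. As $A^*$ is indecomposable, $hf$ is invertible. So $f$ is a split monomorphism into the indecomposable module $B$, and $A^*\cong B$. But $J$ and $kC$ are faithful for $C$, so the kernel of $A^*$ is $\ker\psi$ and that of $B$ is $\ker\psi'\ne\ker\psi$: a contradiction.

**Step 4: restrictions to $Q$ and $Q'$.** As $Q\le R$ and $Q\le\ker\psi$, also $Q\le\ker\psi'$. So $V_0|_Q$ is trivial: a sum of $\dim V_0$ copies of $k$, each with vertex $Q$. On $Q'$ the characters $\psi=\psi'$ are injective, so $V|_{Q'}\cong(Y\otimes Y)|_{\psi(Q')}\cong k\oplus$ free. Its summand $V_0|_{Q'}$ is free or $k\oplus$ free. Since $p\nmid\dim V_0$ and $Q'\ne1$, $V_0|_{Q'}\cong k\oplus$ free, with exactly one summand of vertex $Q'$.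

This is the obstruction of Section 2 at the level of modules. Put $T=\ker\psi|_R$. Then $V_0|_R$ is a summand of $k\oplus\bigoplus k[R/T]$ of dimension prime to $p$ and at least $2$, so it is $k$ plus $r\ge1$ copies of $k[R/T]$. If $Q'={}^xQ$ with $x\in L$, then ${}^xT$ contains $Q'$ and $T$ does not. So the conjugate $k[R/{}^xT]$ of the piece $k[R/T]$ does not occur in $V_0|_R$.

**Step 5: powers (to make the discrepancy large).** Let $n\ge1$ and $G=G_1^n=N^n\rtimes L^n$, with $W^{\boxtimes n}$, $R^n$, $D^n$ and $V_0^{\boxtimes n}$. We check (H). $C_{L^n}(R^n)=C_L(R)^n\le R^n$, $D^n$ is Sylow in $L^n$, and $W^{\boxtimes n}|_{N^n}$ is simple. The endomorphism algebra of $V_0^{\boxtimes n}$ is $\mathrm{End}_{kD}(V_0)^{\otimes n}$. Since $k$ is algebraically closed, $\mathrm{End}_{kD}(V_0)$ is $k$ modulo its nilpotent radical, so the tensor power is local and $V_0^{\boxtimes n}$ is indecomposable. Its dimension is prime to $p$, so it has vertex $D^n$. Further: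

- $W^{\boxtimes n}|_{R^n}=(k\oplus\bigoplus k[R/T])^{\boxtimes n}=k\oplus\bigoplus k[R^n/T']$ with all $T'<R^n$, so $k$ is its only summand with vertex $R^n$.
- $Q^n$ and $Q'^n$ are $L^n$-conjugate subgroups of $R^n$, and $C_{L^n}(Q^n)=C_L(Q)^n$ and its conjugate $C_{L^n}(Q'^n)$ are $p$-groups.
- $V_0^{\boxtimes n}|_{Q^n}$ is trivial of dimension $(\dim V_0)^n$.
- $V_0^{\boxtimes n}|_{Q'^n}=(k\oplus\text{free})^{\boxtimes n}$ has exactly one summand with vertex $Q'^n$, namely $k$; all the others are induced from proper subgroups.

**Step 6: conclusion.** By Proposition A(2), $Q^n$ and $Q'^n$ are $\mathcal F$-isomorphic. By Proposition A(1), each has exactly one local point below $(D^n)_\lambda$, and the multiplicities are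
$$(\dim V_0)^n\ge2^n\ \text{ for } Q^n,\qquad 1\ \text{ for } Q'^n.\tag{10}$$
By (1), condition (a) fails.

## 8. Groups that realize Hypothesis (K)

**Step 1: $p$ odd.** Write $C=\mathbb F_p$. Let $R=\mathbb F_p^p$, $u$ the cyclic shift of coordinates, $M$ the group of diagonal $\pm1$ matrices of determinant $1$, $K=M\rtimes\langle u\rangle$, $L=R\rtimes K$, $D=R\rtimes\langle u\rangle$.

- $D$ is Sylow since $M$ is a $2$-group. $C_L(R)=R$ since $K$ acts faithfully on the abelian group $R$. $|D:R|=p$.
- $N_L(D)=R\,N_K(\langle u\rangle)$ and $N_K(\langle u\rangle)=N_M(\langle u\rangle)\langle u\rangle$. If $m\in N_M(\langle u\rangle)$, then $mum^{-1}u^{-1}\in M\cap\langle u\rangle=1$, so $m\in C_M(u)$ and $m$ is a scalar $\pm1$ of determinant $1$. As $(-1)^p=-1$, $m=1$. So $N_L(D)=D$.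
- Put $\sigma(r)=\sum r_i$, $\psi(ru^s)=\sigma(r)$, $\psi'(ru^s)=\sigma(r)+s$. These are homomorphisms because $(ru^s)(r'u^{s'})=(r+u^sr')u^{s+s'}$ and $\sigma$ is $u$-invariant. Both restrict to the surjection $\sigma$ on $R$, and $u\in\ker\psi\setminus\ker\psi'$.
- Let $w=(1,\dots,1)$ and $Q=\langle w\rangle$. Then $\sigma(w)=p=0$, so $Q\le\ker\psi$. An element $rmu^s$ centralizes $w$ if and only if $w=mu^sw=mw$, i.e. $m=1$. So $C_L(Q)=D$.
- Let $m=\mathrm{diag}(-1,-1,1,\dots,1)\in M$ and $Q'={}^mQ=\langle mw\rangle$. Then $\sigma(mw)=p-4\ne0$ in $\mathbb F_p$, so $\psi|_{Q'}$ is injective.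

So (K) holds. The map $(\psi,\psi'):D\to C\times C$ is onto, so $V$ is the inflation of $Y\boxtimes Y=(J\oplus\text{free})\boxtimes(J\oplus\text{free})$. Outer tensor products of indecomposables are indecomposable over the algebraically closed field $k$ (as in Step 5 of Section 7). The pieces $J\boxtimes J$, $J\boxtimes kC$, $kC\boxtimes J$, $kC\boxtimes kC$ have dimensions $(p-1)^2$, $(p-1)p$, $p(p-1)$, $p^2$. So $V_0$ is the inflation of $J\boxtimes J$, and $\dim V_0=(p-1)^2$.

*Example 6.* For $p=3$, $V_0$ is inflated from $J_2\boxtimes J_2$, of dimension $4$. On $Q=\langle(1,1,1)\rangle$ it is $k^4$. On $Q'=\langle(-1,-1,1)\rangle$ it is $J_2\otimes J_2\cong k\oplus J_3$, the exterior and symmetric squares. So $n_Q=4$ and $n_{Q'}=1$.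

**Step 2: $p=2$.** Now $C$ is cyclic of order $4$, with $-1$ its element of order $2$. Let $L=S_4\times C$, $D=D_8\times C$, $R=V_4\times C$ with $V_4=O_2(S_4)\le D_8$.

- $C_L(R)=V_4\times C=R$, $|D:R|=2$, $N_L(D)=N_{S_4}(D_8)\times C=D$, and $D$ is Sylow.
- The index-$2$ subgroups of $D_8$ are $V_4$, a second Klein four-group and the cyclic group of order $4$; the last two meet $V_4$ in $Z(D_8)$. Let $\chi,\chi':D_8\to\{\pm1\}$ be the characters with these two kernels. Both restrict to the nontrivial character of $V_4$ with kernel $Z(D_8)$. Put $\psi(d,y)=\chi(d)y$, $\psi'(d,y)=\chi'(d)y$. They agree on $R$ and are onto $C$ there. If $\ker\psi=\ker\psi'$, then $(d,\chi(d))\in\ker\psi=\ker\psi'$ gives $\chi'(d)=\chi(d)$ for all $d$, which is false.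
- $Q=Z(D_8)\times1\le\ker\psi$, and $C_L(Q)=D$, since the centralizer of a double transposition in $S_4$ is a $D_8$.
- $Q'=\langle x\rangle\times1$ with $x\in V_4\setminus Z(D_8)$ is $L$-conjugate to $Q$, and $\psi(x,1)=-1$, so $\psi|_{Q'}$ is injective.

So (K) holds. Here $\dim V_0$ is odd and at least $2$, so $\dim V_0\ge3$.

**Step 3: end of the proof of Theorem 2.** In both cases $L$ is solvable and $N$ is a $q$-group, hence nilpotent. So $G_1$ and $G=G_1^n$ are solvable. With $\dim V_0=(p-1)^2$ or $\dim V_0\ge3$, (10) gives the stated multiplicities for the subgroups $Q^n$, $Q'^n$ of $D^n$, which play the roles of $Q$, $Q'$, $D$ in the theorem. They are at least $3^n$ and equal to $1$, respectively, so the discrepancy is unbounded. $\square$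

## 9. Extraspecial defect groups of order $p^3$

To reach order $p^3$ we use one character instead of two. The squaring is now done by the $p-1$ nonzero vectors on a line, an even number.

*Proof of Theorem 3.* Let $p$ be odd, $C=\mathbb F_p$, $R=\mathbb F_p^2$, $L=R\rtimes SL_2(p)$, $u=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $D=R\rtimes\langle u\rangle$, $v=\binom10$, $Q=\langle v\rangle\le R$.

**Step 1: the groups.** $C_L(R)=R$ as $SL_2(p)$ acts faithfully. As $|SL_2(p)|=p(p^2-1)$, $D$ is Sylow in $L$. It is nonabelian of order $p^3$, so extraspecial. We have $(ru^s)^p=(1+u^s+\dots+u^{s(p-1)})r$, and the matrix in parentheses has diagonal entries $p=0$ and upper right entry $s\,p(p-1)/2=0$. So $D$ has exponent $p$. Let $L$ act on $\mathbb F_p^2$ through $SL_2(p)$. The stabilizer of $v$ is $R\langle u\rangle=D$, so $C_L(Q)=D$, and $L/D$ is identified with $\mathbb F_p^2\setminus\{0\}$ by $tD\mapsto tv$.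

For $j\in\mathbb F_p$ let $\chi_j(ru^s)=r_2+js$. As $u$ does not change second coordinates, this is a homomorphism $D\to\mathbb F_p$. It is trivial on $Q$. Apply the Construction to the single pair $(D,\chi_1)$, so $W|_L=\mathrm{Ten}_D^L(Y_{\chi_1})$. As Jordan blocks are invariant under $\mathrm{Aut}(C)$, $Y_{c\theta}\cong Y_\theta$ for $c\in\mathbb F_p^\times$.

**Step 2: $W|_R$ (needed for fusion).** $R$ fixes every coset. For $w=tv$ with $t\in SL_2(p)$, $\chi_1^t(r)=(t^{-1}r)_2=\det(v,t^{-1}r)=\det(w,r)$. The $p-1$ vectors $w$ on a line $\ell$ give proportional characters with kernel $\ell$, so with (8)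
$$W|_R\cong\bigotimes_\ell\mathrm{Inf}_{R/\ell}\big(Y^{\otimes(p-1)}\big)=\bigotimes_\ell\mathrm{Inf}_{R/\ell}(k\oplus\text{free})\cong k\oplus\bigoplus k[R/T],\qquad T<R.$$
So $k$ is the only summand with vertex $R$.

**Step 3: $W|_D$ and $V_0$.** $D$ acts on $\mathbb F_p^2\setminus\{0\}$ through $\langle u\rangle$, with fixed points $cv$, $c\in\mathbb F_p^\times$. For $t=\mathrm{diag}(c,c^{-1})$ we have $tv=cv$, $t^{-1}r=\binom{c^{-1}r_1}{cr_2}$ and $t^{-1}u^st=u^{c^{-2}s}$. So
$$\chi_1^t(ru^s)=cr_2+c^{-2}s=c\,\chi_{c^{-3}}(ru^s).$$
The other orbits are $\{w:w_2=s\}$, $s\ne0$, with stabilizer $R$ and character $r\mapsto\det(w,r)=-sr_1$ at $w=\binom0s$. By (9) and multiplicativity,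
$$W|_D\cong V\otimes\mathrm{Ten}_R^D\big(\mathrm{Inf}_{r\mapsto r_1}Y^{\otimes(p-1)}\big),\qquad V=\bigotimes_{c\in\mathbb F_p^\times}Y_{\chi_{c^{-3}}}.$$
Since $Y^{\otimes(p-1)}\cong k\oplus$ free is a permutation module with a fixed basis element, $k$ is a summand of the second factor, and $V$ is a summand of $W|_D$. Its dimension $q^{p-1}$ is prime to $p$. Let $V_0$ be an indecomposable summand of $V$ with $p\nmid\dim V_0$. It has vertex $D$, so (H) holds.

**Step 4: $n_Q\ge p-1$.** All $\chi_j$ are trivial on $Q$, so $Q$ acts trivially on $V_0$, and $n_Q=\dim V_0$ by Proposition A. To bound this dimension from below, restrict to another subgroup. Let $d=\binom0{-1}u\in D$, of order $p$, with $\chi_j(d)=j-1$. Let $g=\#\{c\in\mathbb F_p^\times:c^3=1\}=\gcd(3,p-1)\in\{1,3\}$. The $g$ factors of $V$ with $c^3=1$ are trivial on $d$. On each of the other $m=p-1-g$ factors, $\langle d\rangle$ acts through an isomorphism onto $C$. So $V|_{\langle d\rangle}$ is a sum of copies of $Y^{\otimes m}$. Here $m$ is odd. It is positive: if $g=1$, then $m=p-2\ge1$; and $g=3$ forces $p\ge7$. By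 (8), $V|_{\langle d\rangle}$ is a sum of modules $J_{p-1}$ and $J_p$, and so is its nonzero summand $V_0|_{\langle d\rangle}$. Hence $n_Q=\dim V_0\ge p-1\ge2$.

**Step 5: $n_{Q'}=1$.** Let $Q'=\langle\binom01\rangle\le R$. It is $L$-conjugate to $Q$, as $SL_2(p)$ is transitive on nonzero vectors, and $C_L(Q')$ is conjugate to $D$. All $\chi_j$ restrict to the same isomorphism $Q'\to C$, so $V|_{Q'}\cong Y^{\otimes(p-1)}\cong k\oplus$ free. Since $p\nmid\dim V_0$, $V_0|_{Q'}\cong k\oplus$ free, and $n_{Q'}=1$.

**Step 6: conclusion.** By Step 2 and Proposition A(2), $Q$ and $Q'$ are $\mathcal F$-isomorphic, but $n_Q\ne n_{Q'}$. By (1), (a) fails, so the source algebras are not uniform. Finally, groups of order at most $p^2$ are abelian, so by Theorem 1 uniformity cannot fail for a defect group of order smaller than $p^3$. $\square$
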